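# Edges that carry a factor $\sqrt2$: entropies of shifts of finite type and local finiteness

## 1. An edge field with integer vertex weights

Let $G$ be a countable group and let $S\subset G\setminus\{e\}$ be a finite nonempty set with $k=|S|$ elements. Draw an edge from $g$ to $gs$ for every $g\in G$ and $s\in S$, and call it the edge $(g,s)$. If $s$ and $s^{-1}$ both lie in $S$, then $(g,s)$ and $(gs,s^{-1})$ are two different edges between the same two vertices; this does no harm.

Put a bit on every edge, with no constraint at all. So we take $x\in(\{0,1\}^S)^G$ and read $x_g(s)$ as the bit on the edge $(g,s)$. At a vertex $g$ count the ones that leave and the ones that arrive: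
$$\mathrm{out}(g)=\sum_{s\in S}x_g(s),\qquad \mathrm{in}(g)=\sum_{s\in S}x_{gs^{-1}}(s).$$
Let $\delta(g)\in\{0,1\}$ be the parity of $\mathrm{out}(g)+\mathrm{in}(g)$. Since $\mathrm{out}+\mathrm{in}$ and $\mathrm{out}-\mathrm{in}$ have the same parity, the number
$$\psi(g)=\tfrac12\bigl(\delta(g)-\mathrm{out}(g)+\mathrm{in}(g)\bigr)\tag{1}$$
is an integer. As $\mathrm{out}$ and $\mathrm{in}$ lie between $0$ and $k$, we have $-\frac k2\le\psi(g)\le\frac{k+1}2$. Hence $k+\psi(g)$ is an integer that is at least $\frac k2>0$, so at least $1$, and at most $\frac{3k+1}2\le 2k$. We define the weight of the vertex $g$ as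
$$w_x(g)=2^{\,k+\psi(g)}\in\{2,4,\dots,2^{2k}\}.\tag{2}$$
It depends only on the restriction of $x$ to $gW$, where $W=\{e\}\cup S^{-1}$.

Finally, turn the weights into multiplicities: let $y_g$ be a second coordinate that may take any of $w_x(g)$ values. Formally,
$$X=\bigl\{(x,y)\in\bigl(\{0,1\}^S\times\{1,\dots,2^{2k}\}\bigr)^G:\ y_g\le w_x(g)\ \text{for all }g\in G\bigr\}.\tag{3}$$

It helps to read (2) as
$$w_x(g)=2^k\cdot\sqrt2^{\,\delta(g)}\cdot\sqrt2^{\,\mathrm{in}(g)}\cdot\sqrt2^{\,-\mathrm{out}(g)} .$$
A vertex of odd degree would like to have weight $\sqrt2$, and no set has $\sqrt2$ elements. So every edge with bit $1$ moves one factor $\sqrt2$ from its tail to its head. After these moves each vertex has an even number of half powers of $2$, so its weight is an integer. In the product over many vertices the moves cancel, except along the boundary.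

The object $X$ is for the following purpose. It is a shift of finite type, and when $S$ generates an infinite subgroup of an amenable group $G$ its entropy is exactly $\log\bigl(2^{2k-1}(1+\sqrt2)\bigr)$. This settles a question about which groups have only "logarithms of integers, up to rational multiples" as entropies.

## 2. Shifts of finite type, entropy, and the set $\mathcal E(G)$

**Convention.** The group acts on $\mathcal A^G$ by $(g\cdot x)_h=x_{g^{-1}h}$. A pattern $p\in\mathcal A^F$, with $F\subset G$ finite, appears in $x$ at $g$ if $x_{gf}=p_f$ for all $f\in F$; so patterns on $F$ are tested at the windows $gF$. (With the action $(g\cdot x)_h=x_{hg}$ one passes from one convention to the other by $\tilde x_h=x_{h^{-1}}$, which replaces $F$ by $F^{-1}$ everywhere.)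

**Definition (shift, SFT).** A $G$-shift is a closed, translation-invariant subset of $\mathcal A^G$, with $\mathcal A$ a finite alphabet. It is a $G$-shift of finite type ($G$-SFT) if it is the set of all configurations in which none of finitely many given patterns appears.

The full shift $\mathcal A^G$ is an SFT (forbid nothing). The golden mean shift on $\mathbb Z$, the set of $0$-$1$ sequences with no two consecutive ones, is an SFT (forbid $11$). The set $X$ in (3) is an SFT: the condition at $g$ concerns only the restriction of $(x,y)$ to $gW$, so $X$ is obtained by forbidding finitely many patterns on $W$. It is nonempty, since it contains $x\equiv0$, $y\equiv1$.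

**Definition (amenable, entropy).** A countable group $G$ is amenable if it has a Følner sequence: finite nonempty sets $F_n\subset G$ with $|F_ng\,\triangle\,F_n|/|F_n|\to0$ for every $g\in G$. Then the entropy of a nonempty $G$-shift $X$ is
$$h(X)=\lim_n\frac{\log|\mathcal L_{F_n}(X)|}{|F_n|},$$
where $\mathcal L_F(X)$ is the set of patterns on $F$ that occur in elements of $X$. The limit exists and is the same for every Følner sequence.

For $G=\mathbb Z$ the intervals $\{1,\dots,n\}$ are a Følner sequence. If $G$ is finite we may take $F_n=G$, and then $h(X)=\log|X|/|G|$. The full shift on $n$ letters has entropy $\log n$ over any $G$.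

Put $\mathcal E(G)=\{h(X):X\text{ a nonempty }G\text{-SFT}\}$ and, with $\mathbb N=\{1,2,3,\dots\}$,
$$\mathbb Q^+_{\log}=\{q\log n:\ q\in\mathbb Q,\ q\ge0,\ n\in\mathbb N\}.$$
Write $H\ll G$ when $H$ is a finite subgroup of $G$.

**Definition (periodic, locally finite).** A group is periodic if all its elements have finite order. It is locally finite if every finitely generated subgroup is finite.

Locally finite groups are periodic. An infinite direct sum of copies of $\mathbb Z/2$ is locally finite, since finitely many elements live on finitely many coordinates. The group $\mathbb Z$ is not even periodic.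

We may use two known facts.

- **Fact A.** If $G$ is countable and locally finite, then $\mathcal E(G)=\bigl\{\frac{\log n}{|H|}:H\ll G,\ n\in\mathbb N\bigr\}\subset\mathbb Q^+_{\log}$.
- **Fact B.** If $\mathcal E(G)\subset\mathbb Q^+_{\log}$, then $G$ is periodic.

The question, from Jacob Raymond, "Shifts of Finite Type on Locally Finite Groups", arXiv:2304.07582 (2023), asks for a converse to Fact A. If $G$ is countable amenable and $\mathcal E(G)\subset\mathbb Q^+_{\log}$, must $G$ be locally finite? If not, is the equality $\mathcal E(G)=\{\log(n)/|H|\}$ enough? The answer to the first question is yes, so the equality is enough too.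

**Theorem 1.** Let $G$ be a countable amenable group that is not locally finite. Let $S\subset G\setminus\{e\}$ be finite with $\langle S\rangle$ infinite, and put $k=|S|\ge1$. Then
$$\log\bigl(2^{2k-1}(1+\sqrt2)\bigr)\in\mathcal E(G),$$
and this number is not in $\mathbb Q^+_{\log}$.

Such an $S$ exists: take a finite generating set of an infinite finitely generated subgroup and remove $e$.

**Corollary 2.** For a countable amenable group $G$ the following are equivalent:

1. $G$ is locally finite;
2. $\mathcal E(G)=\bigl\{\frac{\log n}{|H|}:H\ll G,\ n\in\mathbb N\bigr\}$;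
3. $\mathcal E(G)\subset\mathbb Q^+_{\log}$.

*Proof from Theorem 1.* (1)⇒(2) is Fact A. For (2)⇒(3), each $\frac{\log n}{|H|}$ is $q\log n$ with $q=1/|H|$. If (1) fails, Theorem 1 produces an element of $\mathcal E(G)$ outside $\mathbb Q^+_{\log}$, so (3) fails. $\square$

## 3. The golden mean shift along cosets, and what a finite cycle does to it

A sensible first attempt is to import a $\mathbb Z$-shift. Take $s\in G\setminus\{e\}$ and
$$Y_s=\{y\in\{0,1\}^G:\ y_g\,y_{gs}=0\ \text{for all }g\in G\}.$$
This is a golden mean rule along each left coset $g\langle s\rangle$, and different cosets do not interact. Write $\varphi=\frac{1+\sqrt5}2$.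

Suppose first that $s$ has infinite order. Each coset is a copy of $\mathbb Z$, and a finite $F$ meets the cosets in maximal runs $g,gs,\dots,gs^{\ell-1}$. The last element $h$ of a run satisfies $hs\notin F$, so the number of runs is $|F\setminus Fs^{-1}|$, which is $o(|F|)$ along a Følner sequence. A pattern on $F$ occurs in $Y_s$ exactly when no run contains two consecutive ones (extend by $0$). A run of length $\ell$ has $f_{\ell+2}$ such words, where $f_1=f_2=1$ are the Fibonacci numbers, and $\varphi^\ell\le f_{\ell+2}\le\varphi^{\ell+1}$: this is checked for $\ell=1,2$ and then follows because all three sequences satisfy the same recursion. Hence $\log|\mathcal L_F(Y_s)|$ lies between $|F|\log\varphi$ and $(|F|+|F\setminus Fs^{-1}|)\log\varphi$, and $h(Y_s)=\log\varphi$. This is not in $\mathbb Q^+_{\log}$. Indeed, if $\varphi^b=n^a$ with integers $a\ge0$, $b,n\ge1$, apply the automorphism $\sqrt5\mapsto-\sqrt5$ of $\mathbb Q(\sqrt5)$, which sends $\varphi$ to $-\varphi^{-1}$. Absolute values give $\varphi^b=\varphi^{-b}$, which is false. We have recovered Fact B.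

Now suppose that $s$ has finite order $n\ge2$. Each coset is a cycle of length $n$. The number of $0$-$1$ words on such a cycle with no two cyclically adjacent ones is an integer,
$$L_n=\operatorname{tr}\begin{pmatrix}1&1\\1&0\end{pmatrix}^{n}=\varphi^n+(-\varphi^{-1})^n .$$
Let $F'=\{g\in F:g\langle s\rangle\subset F\}$, a union of cosets. Then $|F\setminus F'|\le\sum_{j=1}^{n-1}|F\setminus Fs^{-j}|=o(|F|)$ and
$$L_n^{|F'|/n}\le|\mathcal L_F(Y_s)|\le2^{|F\setminus F'|}L_n^{|F'|/n},$$
so $h(Y_s)=\frac1n\log L_n\in\mathbb Q^+_{\log}$. This is the exact point of failure: the cycle closes up, the conjugate $-\varphi^{-1}$ comes back into the count, and the sum of the two conjugates is an integer.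

In a periodic group every $\langle s\rangle$ is finite, so one must use several generators at once. If we impose the golden mean rule along all edges $(g,s)$, $s\in S$, the cosets interact, the count no longer splits into runs or cycles, and the argument above gives no way to evaluate it. We need a rule that uses all edges of an arbitrary Cayley graph and can still be counted exactly.

## 4. The shift $X$ on $\mathbb Z$ and on $\mathbb Z/n$

Let us compute $X$ by hand on $\mathbb Z$ with $S=\{1\}$, so $k=1$. Here $\mathrm{out}(g)=x_g$ and $\mathrm{in}(g)=x_{g-1}$. For $(x_{g-1},x_g)$ equal to $(0,0)$, $(1,1)$, $(0,1)$, $(1,0)$ the parity $\delta(g)$ is $0,0,1,1$ and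
$$\psi(g)=\tfrac12(\delta(g)-x_g+x_{g-1})=0,\ 0,\ 0,\ 1 .$$
The weights are $2,2,2,4$: a descent $1\to0$ has weight $4$ and everything else has weight $2$. With rows indexed by $x_{g-1}$ and columns by $x_g$, the transfer matrix is
$$T=\begin{pmatrix}2&2\\4&2\end{pmatrix}=D\begin{pmatrix}2&2\sqrt2\\2\sqrt2&2\end{pmatrix}D^{-1},\qquad D=\begin{pmatrix}1&0\\0&\sqrt2\end{pmatrix}.$$
The symmetric matrix in the middle is what we would have liked to use: weight $2$ when $\delta=0$ and weight $2\sqrt2$ when $\delta=1$. Its entries are not integers; conjugation by $D$ makes them integers and does not change the eigenvalues, which are $2(1\pm\sqrt2)$. So the entropy on $\mathbb Z$ is $\log\bigl(2(1+\sqrt2)\bigr)$, as Theorem 1 says for $k=1$. The conjugation by $D$ is the factor $\sqrt2$ moved along the edges, in a form that only makes sense on a line; formula (1) makes sense on every Cayley graph.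

Now take the finite group $\mathbb Z/n$, $n\ge2$, with $S=\{1\}$. There $|X|=\operatorname{tr}T^n=2^n\bigl((1+\sqrt2)^n+(1-\sqrt2)^n\bigr)$, an integer, so the conjugate has come back. For $n=3$ this is $8\cdot14=112$ and $h(X)=\frac13\log112$. We can recount this without $T$, as follows. Every edge has both ends in the group, so all moved factors cancel and $|X|=2^3\sum_x\sqrt2^{\,|\{\delta=1\}|}$. The vector $\delta$ always has an even number of ones, because every edge with bit $1$ has two ends. Each even vector arises from two fields $x$, so the sum is $2\,(1+3\cdot2)=14$.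

This shows what must be proved. If $\delta$ ranges freely over $\{0,1\}^F$, then $\sum_d\sqrt2^{\,|d|}=(1+\sqrt2)^{|F|}$ and there is no conjugate. On a finite group the parity of the number of odd vertices is an obstruction. The hope is that in an infinite finitely generated group every connected piece of a finite set $F$ has an edge that leaves $F$, and such an edge has only one end in $F$.

## 5. The mod-2 boundary map on a finite set is onto

For finite nonempty $F\subset G$ define the linear map $\partial_F:\mathbb F_2^{F\times S}\to\mathbb F_2^F$ by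
$$(\partial_Fu)(g)=\sum_{s\in S}u(g,s)+\sum_{s\in S:\,gs^{-1}\in F}u(gs^{-1},s).\tag{4}$$
It takes bits on the edges that start in $F$ and returns the parity of the degree at each vertex of $F$.

**Lemma 3.** If $\langle S\rangle$ is infinite and $e\notin S$, then $\partial_F$ is surjective for every finite nonempty $F\subset G$.

*Proof.* **Step 1: compute the image of a single edge.** The indicator of $(g,s)$ contributes $1$ at $g$ through the first sum in (4), and $1$ at $gs$ through the second sum if $gs\in F$. Since $s\ne e$, these are two different vertices. So its image is $1_g+1_{gs}$ if $gs\in F$, and $1_g$ if $gs\notin F$.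

**Step 2: find an exit from every component.** Make $F$ a graph by joining $g$ and $gs$ whenever $s\in S$ and both lie in $F$. Let $C$ be a connected component. We claim that there are $g_0\in C$ and $s_0\in S$ with $g_0s_0\notin F$. Suppose not. Then $Cs\subset F$ for all $s\in S$. Each $gs$ with $g\in C$ is joined to $g$, so $Cs\subset C$. As $|Cs|=|C|<\infty$, we get $Cs=C$, and therefore $Cs^{-1}=C$ as well. Hence $C\langle S\rangle=C$. For $c\in C$ this gives $c\langle S\rangle\subset C$, an infinite set inside a finite one, which is a contradiction.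

**Step 3: hit each unit vector.** Let $v\in F$, let $C$ be its component, and take $g_0,s_0$ as in Step 2. Add the indicators of the edges of a path in $C$ from $v$ to $g_0$. By Step 1 the image telescopes mod $2$ to $1_v+1_{g_0}$ (to $0$ if $v=g_0$ and the path is empty). Add the indicator of $(g_0,s_0)$, whose image is $1_{g_0}$. The total image is $1_v$. The vectors $1_v$ span $\mathbb F_2^F$. $\square$

For example, in $\mathbb Z$ with $S=\{1\}$ and $F=\{1,2,3\}$, ones on all three edges $1\to2$, $2\to3$, $3\to4$ have image $1_1$.

A surjective linear map has fibres of constant size. Here this size is $2^{k|F|}/2^{|F|}=2^{(k-1)|F|}$. Grouping the $u$'s by their image $d$,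
$$\sum_{u\in\{0,1\}^{F\times S}}\sqrt2^{\,|\{g\in F:(\partial_Fu)(g)=1\}|}=2^{(k-1)|F|}\sum_{d\in\{0,1\}^F}\prod_{g\in F}\sqrt2^{\,d(g)}=2^{(k-1)|F|}(1+\sqrt2)^{|F|}.\tag{5}$$

## 6. The entropy of $X$

Let $G$, $S$, $k$ be as in Theorem 1 and $X$ as in (3).

**Step 1: name the boundary quantities and see that they are small.** For finite nonempty $F\subset G$ put
$$F^\circ=\{g\in F:gs^{-1}\in F\ \text{for all }s\in S\},\qquad b_F=|\{(g,s)\in F\times S:gs\notin F\}|.$$
A vertex $g\in F$ fails to be in $F^\circ$ exactly when $g\notin Fs$ for some $s\in S$, so $|F\setminus F^\circ|\le\sum_s|F\setminus Fs|$. Also $gs\notin F$ means $g\notin Fs^{-1}$, so $b_F=\sum_s|F\setminus Fs^{-1}|$. Both are $o(|F|)$ along a Følner sequence. If $g\in F^\circ$, then $gW\subset F$.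

**Step 2: replace the number of patterns by a sum over edge fields.** For $u\in\{0,1\}^{F\times S}$ let $\hat u$ be its extension by $0$ to $G\times S$, let $w_u=w_{\hat u}$, and set
$$Z_F=\sum_{u\in\{0,1\}^{F\times S}}\ \prod_{g\in F}w_u(g).$$
This is the number of pairs $(u,v)$ with $1\le v_g\le w_u(g)$ for all $g\in F$. We claim
$$Z_F\le|\mathcal L_F(X)|\le2^{2k|F\setminus F^\circ|}\,Z_F.\tag{6}$$
For the lower bound, let $(u,v)$ be such a pair. Extend $u$ to $\hat u$ and extend $v$ by $1$. All weights are at least $2$, so the resulting point lies in $X$, and $(u,v)$ is a pattern of $X$. For the upper bound, let $(u,v)\in\mathcal L_F(X)$ be the restriction of $(x,y)\in X$. At $g\in F^\circ$ the window $gW$ lies in $F$, so $w_x(g)=w_u(g)$ and $v_g\le w_u(g)$. At $g\in F\setminus F^\circ$ we only know that $v_g\le2^{2k}$, and $2^{2k}\le2^{2k}w_u(g)$. So for given $u$ there are at most $2^{2k|F\setminus F^\circ|}\prod_{g\in F}w_u(g)$ choices of $v$. Sum over $u$.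

**Step 3: cancel the factors that move along edges.** We work with $\hat u$. The sum $\sum_{g\in F}\mathrm{out}(g)$ counts the edges $(g,s)$ with $g\in F$ and $u(g,s)=1$. The sum $\sum_{g\in F}\mathrm{in}(g)$ counts the edges $(h,s)$ with bit $1$ and $hs\in F$; since $\hat u$ vanishes on edges that start outside $F$, these have $h\in F$. So an edge inside $F$ contributes $+1-1$, and
$$\sum_{g\in F}\bigl(\mathrm{out}(g)-\mathrm{in}(g)\bigr)=|\{(g,s)\in F\times S:u(g,s)=1,\ gs\notin F\}|\in[0,b_F].$$
For the same reason $\delta|_F=\partial_Fu$. By (1) and (2),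
$$\prod_{g\in F}w_u(g)=2^{k|F|}\cdot2^{\frac12\sum_{g\in F}\delta(g)}\cdot2^{-\frac12\sum_{g\in F}(\mathrm{out}-\mathrm{in})(g)},$$
and therefore
$$2^{k|F|-b_F/2}\,\sqrt2^{\,|\{\partial_Fu=1\}|}\ \le\ \prod_{g\in F}w_u(g)\ \le\ 2^{k|F|}\,\sqrt2^{\,|\{\partial_Fu=1\}|}.\tag{7}$$

**Step 4: sum over $u$ and pass to the limit.** By (7) and (5), and since $2^{k|F|}\,2^{(k-1)|F|}=2^{(2k-1)|F|}$,
$$2^{-b_F/2}\ \le\ \frac{Z_F}{\bigl(2^{2k-1}(1+\sqrt2)\bigr)^{|F|}}\ \le\ 1.\tag{8}$$
Combine this with (6), take logarithms, divide by $|F|$, and let $F$ run along a Følner sequence. The errors are at most $\frac{b_F}2\log2$ and $2k|F\setminus F^\circ|\log2$, both $o(|F|)$. Hence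
$$h(X)=\log\bigl(2^{2k-1}(1+\sqrt2)\bigr).$$

As a numerical check of (8), let $k=2$ and $F=\{e\}$. The four fields $u$ have $\mathrm{in}(e)=0$, $\mathrm{out}(e)=0,1,1,2$ and $\delta(e)=0,1,1,0$. So $\psi(e)=0,0,0,-1$, the weights are $4,4,4,2$, and $Z_F=14$. Here $b_F=2$, and $14/\bigl(8(1+\sqrt2)\bigr)\approx0.72$ lies between $\frac12$ and $1$.

**Step 5: show that the entropy is not in $\mathbb Q^+_{\log}$.** Suppose $h(X)=\frac ab\log n$ with integers $a\ge0$, $b\ge1$, $n\ge1$. Then
$$\bigl(2^{2k-1}(1+\sqrt2)\bigr)^b=n^a\in\mathbb Z .$$
The automorphism $\sqrt2\mapsto-\sqrt2$ of $\mathbb Q(\sqrt2)$ fixes the right side, so $\bigl(2^{2k-1}(1-\sqrt2)\bigr)^b=n^a$ too. Taking absolute values, $(1+\sqrt2)^b=(\sqrt2-1)^b$. This is impossible, since $1+\sqrt2>1>\sqrt2-1>0$ and $b\ge1$. This proves Theorem 1, and with it Corollary 2. $\blacksquare$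

## 7. Other roots, and weights that may vanish

The integers $2$ (the modulus) and $2$ (the base of the weight) played separate roles. Separating them, and allowing several moduli and a prefactor, gives more entropies.

**Definition (strong irreducibility).** A $G$-shift $X$ is strongly irreducible if there is a finite $K\subset G$ such that, for all $U,V\subset G$ with $U\cap VK=\emptyset$ and all $z,z'\in X$, some $z''\in X$ agrees with $z$ on $U$ and with $z'$ on $V$.

The golden mean shift on $\mathbb Z$ is strongly irreducible with $K=\{-1,0,1\}$: use $z$ on $U$, $z'$ on $V$, and $0$ elsewhere. The SFT consisting of the two constant $0$-$1$ sequences is not: no point is $0$ at one place and $1$ at another, however far apart they are.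

**Theorem 4.** Let $G,S,k$ be as in Theorem 1. Let $r\ge1$, let $m_1,\dots,m_r,N_1,\dots,N_r\in\mathbb N$, put $A=\prod_{i=1}^r\{0,\dots,m_i-1\}$, $m=|A|$, $N=\prod_iN_i$, and let $c:A\to\mathbb Z_{\ge0}$ be not identically $0$. With $\beta=\sum_{a\in A}c(a)\prod_iN_i^{a_i/m_i}$,
$$\log\bigl(m^{k-1}N^k\beta\bigr)\in\mathcal E(G).$$
If $c>0$ everywhere, this entropy is realized by a strongly irreducible SFT.

Theorem 1 has $r=1$, $m_1=N_1=2$, $c\equiv1$. For $G=\mathbb Z$, $S=\{1\}$, $r=1$, $m_1=2$, $N_1=p$, $c\equiv1$, the construction below gives the transfer matrix $\begin{pmatrix}p&p\\p^2&p\end{pmatrix}$ with eigenvalues $p(1\pm\sqrt p)$, in agreement with the formula. For $G=\mathbb Z$, $S=\{1\}$, $m_1=N_1=2$, $c(0)=0$, $c(1)=1$, every vertex must be odd, so $x$ alternates, with weights $2$ and $4$ in turn. The entropy is $\frac12\log8=\log(2\sqrt2)$, again as predicted. This last shift is not strongly irreducible, because $x$ has period $2$. It also shows what has to change in the proof: extending an edge field by $0$ makes $\delta=0$ far away, and the weight $0$ there forbids this.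 So the lower bound of Section 6 needs a new argument.

**Step 1: the SFT.** The purpose is to repeat (1)–(3). Identify $A$ with the group $\prod_i\mathbb Z/m_i$. For $x\in(A^S)^G$ with coordinates $x^i_g(s)\in\{0,\dots,m_i-1\}$ put, as sums of integers,
$$\mathrm{out}^i(g)=\sum_sx^i_g(s),\qquad\mathrm{in}^i(g)=\sum_sx^i_{gs^{-1}}(s).$$
Let $\delta^i(g)\in\{0,\dots,m_i-1\}$ be the residue of $\mathrm{out}^i(g)-\mathrm{in}^i(g)$ mod $m_i$, and let $\psi^i=(\delta^i-\mathrm{out}^i+\mathrm{in}^i)/m_i\in\mathbb Z$. Since $|\mathrm{out}^i-\mathrm{in}^i|\le k(m_i-1)$ and $0\le\delta^i\le m_i-1$,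
$$-k<-k\,\tfrac{m_i-1}{m_i}\le\psi^i\le(k+1)\tfrac{m_i-1}{m_i}<k+1,$$
so $1\le k+\psi^i\le2k$. Put $\delta=(\delta^1,\dots,\delta^r)$,
$$w_x(g)=c(\delta(g))\prod_iN_i^{\,k+\psi^i(g)}\in\mathbb Z_{\ge0},\qquad M=\max c\cdot N^{2k},$$
$$X=\bigl\{(x,y)\in(A^S\times\{1,\dots,M\})^G:\ y_g\le w_x(g)\ \text{for all }g\bigr\}.$$
We have $w_x\le M$, and $w_x(g)$ depends only on $x$ restricted to $gW$, with $W=\{e\}\cup S^{-1}$ as before. So $X$ is an SFT. Let $A_+=\{a\in A:c(a)>0\}\ne\emptyset$. If $(x,y)\in X$, then $w_x(g)\ge y_g\ge1$, so $\delta(g)\in A_+$ for all $g$. Conversely, $\delta(g)\in A_+$ implies $w_x(g)\ge1$. In the group $A$,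
$$(\partial x)(g):=\sum_sx_g(s)-\sum_sx_{gs^{-1}}(s)=\delta(g).$$

**Step 2: surjectivity on finite sets and on $G$.** The purpose is to prescribe $\delta$ at will; signs now matter. For finite nonempty $F$ let $\partial_F:A^{F\times S}\to A^F$ be the homomorphism
$$(\partial_Fu)(g)=\sum_su(g,s)-\sum_{s:\,gs^{-1}\in F}u(gs^{-1},s).$$
The value $a\in A$ on the edge $(g,s)$, and $0$ elsewhere, has image $a1_g-a1_{gs}$ if $gs\in F$ and $a1_g$ if not. Let $v\in F$, and take its component $C$ and an exit $(g_0,s_0)$ as in Step 2 of Lemma 3, which did not use the coefficients. Follow a path in $C$ from $v=p_0$ to $g_0=p_\ell$. For a step with $p_{j+1}=p_js$ add $a$ on $(p_j,s)$; for a step with $p_j=p_{j+1}s$ add $-a$ on $(p_{j+1},s)$. In both cases the image of the step is $a1_{p_j}-a1_{p_{j+1}}$. The sum over the path has image $a1_v-a1_{g_0}$; adding $a$ on $(g_0,s_0)$ gives $a1_v$. So $\partial_F$ is onto.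

It follows that $\partial:(A^S)^G\to A^G$ is onto. Let $d\in A^G$. For finite nonempty $F$, the set $\{x:\partial x=d\text{ on }F\}$ is closed. It is nonempty: extend a solution of $\partial_Fu=d|_F$ by $0$, and note that at $g\in F$ the extension has the same boundary as $u$. Finitely many of these sets, for $F_1,\dots,F_t$, have in common the set for $F_1\cup\dots\cup F_t$. By compactness of $(A^S)^G$ they all have a common point, which is an $x$ with $\partial x=d$. In particular there is $x$ with $\partial x\in A_+^G$. Then $w_x\ge1$ everywhere, $(x,1)\in X$, and $X\ne\emptyset$.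

**Step 3: the product of weights over $F^\circ$.** The purpose is the analogue of (7), for arbitrary $x$ and not only for extensions by $0$. Let $b_F^\circ$ be the number of edges $(g,s)$ with exactly one of $g,gs$ in $F^\circ$. If $g\in F^\circ$ and $gs\notin F^\circ$, then either $gs\notin F$, which happens for at most $b_F$ edges, or $gs\in F\setminus F^\circ$, for at most $k|F\setminus F^\circ|$ edges. If $gs\in F^\circ$ and $g\notin F^\circ$, then $g=(gs)s^{-1}\in F$ by the definition of $F^\circ$, so $g\in F\setminus F^\circ$, for at most $k|F\setminus F^\circ|$ edges. Hence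
$$b_F^\circ\le b_F+2k|F\setminus F^\circ|=o(|F|).$$
In $\sum_{g\in F^\circ}(\mathrm{out}^i-\mathrm{in}^i)(g)$ an edge with both ends in $F^\circ$ cancels, an edge with exactly one end there contributes $\pm x^i$, and the others do not appear. So the absolute value of this sum is at most $(m_i-1)b_F^\circ$, and after division by $m_i$ it is at most $b_F^\circ$. For any $x\in(A^S)^G$ let $d=\partial x|_{F^\circ}$ and
$$P(d)=\prod_{g\in F^\circ}c(d(g))\prod_iN_i^{\,d_i(g)/m_i}.$$
Since $\sum_{F^\circ}\psi^i=\sum_{F^\circ}d_i/m_i-\frac1{m_i}\sum_{F^\circ}(\mathrm{out}^i-\mathrm{in}^i)$, we get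
$$N^{k|F^\circ|-b_F^\circ}P(d)\le\prod_{g\in F^\circ}w_x(g)\le N^{k|F^\circ|+b_F^\circ}P(d),\qquad\sum_{d\in A_+^{F^\circ}}P(d)=\beta^{|F^\circ|}.\tag{9}$$
The last identity holds because $P$ is a product over vertices and letters outside $A_+$ contribute $0$ to $\beta$. Note that $d$ and $w_x|_{F^\circ}$ depend only on $x|_F$, because $gW\subset F$ for $g\in F^\circ$; and $d=\partial_Fu|_{F^\circ}$ for $u=x|_F$.

**Step 4: upper bound for the number of patterns.** Let $(u,v)\in\mathcal L_F(X)$. Then $d=\partial_Fu|_{F^\circ}\in A_+^{F^\circ}$. Given $u$, there are at most $M^{|F\setminus F^\circ|}\prod_{g\in F^\circ}w(g)$ choices of $v$. The map $u\mapsto\partial_Fu|_{F^\circ}$ is a surjective homomorphism from $A^{F\times S}$ to $A^{F^\circ}$, so each $d$ comes from exactly $m^{k|F|-|F^\circ|}$ elements $u$. By (9),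
$$|\mathcal L_F(X)|\le M^{|F\setminus F^\circ|}\,m^{k|F|-|F^\circ|}\,N^{k|F^\circ|+b_F^\circ}\,\beta^{|F^\circ|}.\tag{10}$$

**Step 5: lower bound for the number of patterns.** The purpose is to build enough patterns that extend to all of $G$ when $c$ may vanish. The idea is to fix one global field for each $d$ and vary it by boundaryless fields supported inside $F$. Let $K_F$ be the group of $z\in A^{F\times S}$ that are supported on edges with both ends in $F$ and satisfy $\partial_Fz=0$. Let $\hat z$ be the extension of $z$ by zero. Then $\partial\hat z=0$ on all of $G$: on $F$ by assumption, and at $g\notin F$ because every edge at $g$ has an end outside $F$. There are $k|F|-b_F$ edges with both ends in $F$. So $K_F$ is the kernel of a homomorphism from $A^{k|F|-b_F}$ to $A^F$, and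
$$|K_F|\ge m^{k|F|-b_F-|F|}.$$
For each $d\in A_+^{F^\circ}$ fix an extension $\tilde d\in A_+^G$ and, by Step 2, a field $x^d$ with $\partial x^d=\tilde d$. For $z\in K_F$ the field $x^d+\hat z$ (addition in $A$) has boundary $\tilde d$, so all its weights are at least $1$. Hence the pattern with $u=(x^d+\hat z)|_F$, with any $v_g\in\{1,\dots,w(g)\}$ on $F^\circ$, and with $v_g=1$ on $F\setminus F^\circ$, occurs in $X$: use $y\equiv1$ outside $F$. Different choices give different patterns, because $u$ determines $d=\partial_Fu|_{F^\circ}$ and then $z=u-x^d|_F$. Summing over $d$, $z$ and $v$ and using (9),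
$$|\mathcal L_F(X)|\ge m^{k|F|-b_F-|F|}\,N^{k|F^\circ|-b_F^\circ}\,\beta^{|F^\circ|}.\tag{11}$$

**Step 6: the limit.** Along a Følner sequence $b_F$, $b_F^\circ$ and $|F\setminus F^\circ|$ are $o(|F|)$, so $|F^\circ|/|F|\to1$. Dividing the logarithms of (10) and (11) by $|F|$, both tend to $(k-1)\log m+k\log N+\log\beta$. Thus $h(X)=\log(m^{k-1}N^k\beta)$.

**Step 7: strong irreducibility when $c>0$.** The purpose is to glue two points, which is easy when no weight vanishes. Now $w_x(g)\ge1$ for all $x$ and $g$. Take $K=WW^{-1}$ and let $U\cap VWW^{-1}=\emptyset$, that is, $UW\cap VW=\emptyset$. Let $(x,y),(x',y')\in X$. Put $x''=x$ on $UW$, $x''=x'$ on $VW$, $x''=0$ elsewhere; put $y''=y$ on $U$, $y''=y'$ on $V$, $y''=1$ elsewhere. This is well defined, since $UW\cap VW=\emptyset$ and $e\in W$. If $g\in U$, then $gW\subset UW$, so $w_{x''}(g)=w_x(g)\ge y_g=y''_g$. The case $g\in V$ is the same with $x',y'$. If $g\notin U\cup V$, then $y''_g=1\le w_{x''}(g)$. So $(x'',y'')\in X$, and it agrees with the given points on $U\subset UW$ and on $V\subset VW$. $\blacksquare$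

## 8. Sums of roots, and entropies modulo logarithms of integers

**Corollary 5.** Let $G$ be countable amenable, not locally finite. For every finite nonempty sum $\beta=\sum_{j=1}^rn_j^{q_j}$ with $n_j\in\mathbb N$, $q_j\in\mathbb Q_{\ge0}$, there is $C\in\mathbb N$ with $\log(C\beta)\in\mathcal E(G)$.

*Proof.* Fix $S$ and $k$ as in Theorem 1. Write $q_j=t_j+a_j/m_j$ with integers $t_j\ge0$, $m_j\ge1$ and $0\le a_j<m_j$. Apply Theorem 4 with these $m_j$, with $N_j=n_j$, and with $c=\sum_jn_j^{t_j}1_{a_j\mathbf e_j}$, where $a_j\mathbf e_j\in A$ has $j$-th coordinate $a_j$ and zeros elsewhere. (If several $a_j$ are $0$, the corresponding terms add up at the zero vector.) The $\beta$ of Theorem 4 is then $\sum_jn_j^{t_j}n_j^{a_j/m_j}=\sum_jn_j^{q_j}$, and $C=m^{k-1}N^k$. $\square$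

For instance, $\sqrt2+3^{4/3}$ is obtained from $m_1=2$, $a_1=1$, $t_1=0$ and $m_2=3$, $a_2=1$, $t_2=1$, with $c(1,0)=1$, $c(0,1)=3$ and $c=0$ elsewhere. Here $m=6$ and $N=6$, so $C=6^{2k-1}$.

**Corollary 6.** Let $\Lambda=\operatorname{span}_{\mathbb Q}\{\log n:n\in\mathbb N\}$ and let $G$ be countable amenable. Then $\Lambda\subset\operatorname{span}_{\mathbb Q}\mathcal E(G)$, and $\dim_{\mathbb Q}\bigl(\operatorname{span}_{\mathbb Q}\mathcal E(G)/\Lambda\bigr)$ is $0$ if $G$ is locally finite and infinite otherwise. In the latter case, entropies of strongly irreducible SFTs alone already span an infinite-dimensional space modulo $\Lambda$. In particular, even the weaker hypotheses $\mathcal E(G)\subset\Lambda$, or finite dimensionality modulo $\Lambda$, force local finiteness.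

*Proof.* **Step 1: the inclusion and the locally finite case.** Full shifts give $\log n\in\mathcal E(G)$, so $\Lambda\subset\operatorname{span}_{\mathbb Q}\mathcal E(G)$. If $G$ is locally finite, Fact A gives $\mathcal E(G)\subset\mathbb Q^+_{\log}\subset\Lambda$, and the quotient is $0$.

**Step 2: one entropy for each prime.** Let $G$ not be locally finite, and fix $S$ and $k$. For a prime $p$ apply Theorem 4 with $r=1$, $m_1=2$, $N_1=p$, $c\equiv1$. This gives $h_p=\log\bigl(2^{k-1}p^k(1+\sqrt p)\bigr)\in\mathcal E(G)$, and since $c>0$ it is realized by a strongly irreducible SFT.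

**Step 3: the $h_p$ are linearly independent modulo $\Lambda$.** Suppose a finite rational combination of the $h_p$ lies in $\Lambda$. The numbers $\log(2^{k-1}p^k)$ lie in $\Lambda$, so the same combination of the $\log(1+\sqrt p)$ lies in $\Lambda$. Multiply by a common denominator of its coefficients and of the coefficients of a representation of the result in $\Lambda$. We obtain
$$\prod_p(1+\sqrt p)^{a_p}=\rho$$
with $\rho$ a positive rational and integers $a_p$ proportional to the coefficients. Recall that the square roots of $t$ distinct primes generate a field of degree $2^t$ over $\mathbb Q$. Its Galois group embeds in $\{\pm1\}^t$ through the signs of the square roots and has order $2^t$, so all sign changes occur. Fix one of our primes $q$ and take the automorphism with $\sqrt q\mapsto-\sqrt q$ that fixes the other $\sqrt p$. Apply it to the equation and divide the original by the result: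
$$\Bigl(\frac{1+\sqrt q}{1-\sqrt q}\Bigr)^{a_q}=1 .$$
The base has absolute value $\frac{\sqrt q+1}{\sqrt q-1}>1$, so $a_q=0$. As $q$ was arbitrary, all coefficients vanish. There are infinitely many primes, so the $h_p$ span an infinite-dimensional space modulo $\Lambda$.

**Step 4: the last sentence of the statement.** If $\mathcal E(G)\subset\Lambda$, the quotient is $0$. In this case, and whenever the quotient has finite dimension, Step 3 shows that $G$ must be locally finite. $\blacksquare$
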